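\title{Morley products of fim measures in arbitrary theories}

\begin{abstract}
We prove that in every complete first-order theory the Morley product of two global Keisler measures that are fim over a small model $M$ is again fim over $M$, and that, conversely, a Morley product is fim only if both factors are. It follows that all Morley powers of a fim measure are fim and that all Morley powers of a generically stable type are generically stable, which answers two questions of Gannon, Hoffmann and Krupi\'nski. The proof characterizes fim by a limit property of random Morley sequences with respect to arbitrarily correlated parameters, and then amalgamates probability measures on type spaces along a two-dimensional array.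
\end{abstract}

\section{Introduction}\label{sec:intro}

A Keisler measure is a probability measure on definable sets. It is fim (a frequency interpretation measure) if a large random sample estimates the measures of all sets in any given definable family simultaneously. This paper shows that this uniform law of large numbers passes to Morley products, with no assumption on the theory.

\subsection{Measures, products, fim}

Throughout, $T$ is a complete theory in a language $\mathcal L$, and $\mathfrak C$ is a monster model of $T$: it is $\kappa$-saturated and strongly $\kappa$-homogeneous for a large regular cardinal $\kappa$, and \emph{small} means of size less than $\kappa$. Thus every type over a small set in a small tuple of variables is realized in $\mathfrak C$, and two small tuples with the same type over a small set $A$ are conjugate by an automorphism of $\mathfrak C$ fixing $A$ pointwise. We fix a small model $M\prec\mathfrak C$. The letters $x,y,z,u,v,w$ denote small, possibly infinite, pairwise disjoint tuples of variables, and $x_1,x_2,\dots$ are disjoint copies of $x$. The space $S_x(A)$ of complete types over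 $A$ is compact Hausdorff, and its clopen sets, which form a basis, are the sets $[\varphi]=\{t:\varphi\in t\}$ for $\mathcal L(A)$-formulas $\varphi(x)$.

A \emph{global Keisler measure} $\mu\in\mathfrak M_x(\mathfrak C)$ is a finitely additive probability measure on the $\mathcal L_x(\mathfrak C)$-definable sets; equivalently, it is a regular Borel probability measure on $S_x(\mathfrak C)$. We write $\mu_x$ to display the variables, $\mu|_A$ for the restriction to formulas over $A$, and $\mu|_{x'}$ for the \emph{marginal} on a subtuple $x'\subseteq x$, that is, the restriction to formulas in $x'$. A global type $p$ gives the Dirac measure $\delta_p$. The measure $\mu$ is \emph{$M$-invariant} if $\mu(\varphi(x;b))=\mu(\varphi(x;b'))$ whenever $b\equiv_M b'$, and it is \emph{Borel-definable over $M$} if moreover, for every formula $\varphi(x;y)$, the map $S_y(M)\to[0,1]$, $\operatorname{tp}(b/M)\mapsto\mu(\varphi(x;b))$, is Borel.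

For $\mu_x$ Borel-definable over $M$ and any $\nu\in\mathfrak M_y(\mathfrak C)$, the \emph{Morley product} $\mu_x\otimes\nu_y$ is the global measure
\[
(\mu\otimes\nu)(\varphi(x,y;c))=\int_{S_y(N)}F^\varphi_\mu\,d\nu|_N,\qquad F^\varphi_\mu(q)=\mu(\varphi(x,b;c))\ \text{ for any } b\models q,
\]
where $N\supseteq Mc$ is a small model, on which the value does not depend. The variable of the left factor is integrated first; in the language of sampling, $y$ is drawn first and $x$ is then drawn independently. The \emph{Morley powers} are $\mu^{(1)}=\mu_{x_1}$ and $\mu^{(n+1)}=\mu_{x_{n+1}}\otimes\mu^{(n)}$, so that $\mu^{(n)}$ is a measure in $(x_1,\dots,x_n)$ and describes a sample of size $n$. For a tuple $a=(a_1,\dots,a_n)$ let $\mathrm{Av}(a)=\frac1n\sum_{i}\delta_{\operatorname{tp}(a_i/\mathfrak C)}$ be its empirical measure.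

\begin{definition}\label{def:fim}
Let $\mu\in\mathfrak M_x(\mathfrak C)$ be $M$-invariant and Borel-definable over $M$. Then $\mu$ is \emph{fim over $M$} if for every finite $x'\subseteq x$ and every $\mathcal L$-formula $\varphi(x';y)$ there are $\mathcal L(M)$-formulas $\theta_n(x'_1,\dots,x'_n)$, $n\ge1$, such that:
\begin{itemize}
\item[(F1)] for every $\epsilon>0$ there is $n_\epsilon$ such that for all $n\ge n_\epsilon$ and all $a=(a_1,\dots,a_n)$ with $\models\theta_n(a)$,
\[\sup_{b\in\mathfrak C^y}\big|\mathrm{Av}(a)(\varphi(x';b))-\mu(\varphi(x';b))\big|<\epsilon;\]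
\item[(F2)] $\lim_{n}\mu^{(n)}(\theta_n)=1$.
\end{itemize}
\end{definition}

So $\theta_n$ is a definable certificate that a sample is good, and most samples carry it. The force of the definition lies in the supremum: the parameter $b$ may be chosen by an adversary who has seen the sample.

For an $M$-invariant global type $p(x)$ and a global type $q(y)$, the type $p\otimes q$ consists of the formulas $\varphi(x,y;c)$ with $\varphi(x,b;c)\in p$ for some (by invariance, any) $b\models q|_{Mc}$. We put $p^{(1)}=p(x_1)$, $p^{(n+1)}=p(x_{n+1})\otimes p^{(n)}$ and $p^{(\omega)}=\bigcup_n p^{(n)}$. Equivalently, $p^{(n)}$ is the type over $\mathfrak C$ of elements $a_1,\dots,a_n$ of a bigger monster model with $a_i\models p|_{\mathfrak Ca_1\dots a_{i-1}}$. A \emph{Morley sequence in $p$ over $M$} is a sequence $(a_i)_{i\ge1}$ in $\mathfrak C$ with $a_i\models p|_{Ma_1\dots a_{i-1}}$.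

\begin{definition}\label{def:gs}
An $M$-invariant global type $p$ is \emph{generically stable over $M$} if $\lim_i\operatorname{tp}(a_i/\mathfrak C)=p$ for every Morley sequence $(a_i)_{i\ge1}$ in $p$ over $M$.
\end{definition}

A type $p$ is generically stable over $M$ if and only if $\delta_p$ is fim over $M$. This equivalence is known; a proof is included as Proposition~\ref{prop:types}.

\begin{example}\label{ex:basic}
Let $x$ be a single variable.

(1) Let $\mu=\sum_{j\le m}r_j\delta_{\operatorname{tp}(e_j/\mathfrak C)}$ with distinct $e_j\in M$. Then $(\mu\otimes\nu)(\varphi(x,y;c))=\sum_jr_j\nu(\varphi(e_j,y;c))$, so $\mu^{(n)}$ is the ordinary product measure on $\{e_1,\dots,e_m\}^n$. Let $\theta_n$ define the finite set of $n$-tuples in which the frequency of each $e_j$ is within $n^{-1/3}$ of $r_j$. The error in (F1) is at most $mn^{-1/3}$, and $\mu^{(n)}(\neg\theta_n)\le mn^{-1/3}/4$ by Chebyshev's inequality. So $\mu$ is fim over $M$.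

(2) Let $T$ be the theory of the random graph, which eliminates quantifiers, and let $p$ be the global type determined by $x\ne b$ and $\neg E(x,b)$ for all $b\in\mathfrak C$. Whether a quantifier-free $\varphi(x;b)$ lies in $p$ is a quantifier-free condition on $b$, so $\delta_p$ is Borel-definable over $M$. But any $a_1,\dots,a_n$ have a common neighbor $b$, and then $\mathrm{Av}(a)(E(x,b))=1$ while $\delta_p(E(x,b))=0$. No sample is good, and $\delta_p$ is not fim.
\end{example}

\subsection{The questions and the results}

A sample of size $n$ is itself a random object, distributed according to $\mu^{(n)}$, and one may ask whether this distribution can in turn be estimated from samples. The following two questions, for an arbitrary complete theory $T$, come from \cite{GHK}.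
\begin{itemize}
\item[(a)] If $\mu$ is fim over $M$, is $\mu^{(n)}$ fim over $M$ for every $n\ge1$?
\item[(b)] If $p$ is generically stable over $M$, is $p^{(n)}$ generically stable over $M$ for every $n\ge1$?
\end{itemize}
The answer to (a) is positive if $T$ is NIP (Hrushovski--Pillay--Simon), and the answer to (b) is positive if $T$ is NTP$_2$ (Conant--Gannon--Hanson). These are combinatorial restrictions on $T$, and they play no role below.

Without such restrictions, ordinary probability gives a reason for doubt. Let $X=Y=[0,1]$ with Lebesgue measure, and let $\mathcal S$ be the family of finite subsets of $X\times Y$ in which no two points have the same first or the same second coordinate. Every section $\{s:(s,t)\in S\}$ of a set $S\in\mathcal S$ has at most one point, so $n$ distinct points of $X$ estimate the measure $0$ of all sections up to $1/n$; the same holds in $Y$. But the set of points of a random sample $(s_1,t_1),\dots,(s_n,t_n)$ of the product measure almost surely belongs to $\mathcal S$; it has empirical measure $1$ and true measure $0$. So a uniform law of large numbers for the sections does not give one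 for the family. What the example lacks is an analog of the phrase ``for every formula'' in Definition~\ref{def:fim}: the projections to $Y$ of the members of $\mathcal S$ are all the finite subsets of $Y$, and for these the uniform law fails as well. A proof for the product therefore has to exploit the hypothesis on the factors for formulas other than the given one, and this turns out to be enough.

\begin{theorem}\label{thm:main}
Let $T$ be an arbitrary complete theory. Let $\mu\in\mathfrak M_x(\mathfrak C)$ be $M$-invariant and Borel-definable over $M$, and let $\nu\in\mathfrak M_y(\mathfrak C)$ be any global measure, where $x$ and $y$ are small, possibly infinite tuples. Then $\mu_x\otimes\nu_y$ is fim over $M$ if and only if both $\mu$ and $\nu$ are fim over $M$.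
\end{theorem}

\begin{corollary}\label{cor:answers}
Both questions have a positive answer in every complete theory: if $\mu$ is fim over $M$, then so is $\mu^{(n)}$ for every $n\ge1$, and if $p$ is generically stable over $M$, then so is $p^{(n)}$ for every $n\ge1$.
\end{corollary}

\begin{theorem}\label{thm:infinite}
Let $I$ be a small linear order and let $\rho_i\in\mathfrak M_{v_i}(\mathfrak C)$, $i\in I$, be fim over $M$, in disjoint tuples $v_i$. Then the global measure in $(v_i)_{i\in I}$ whose marginal on $(v_{i_1},\dots,v_{i_r})$ is $\rho_{i_r}\otimes\cdots\otimes\rho_{i_1}$ for all $i_1<\dots<i_r$ exists and is fim over $M$. In particular, if $p$ and $q$ are generically stable over $M$, then so are $p\otimes q$ and $p^{(\omega)}$.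
\end{theorem}

The substance of the paper is the implication from right to left in Theorem~\ref{thm:main}. Section~\ref{sec:types} presents its idea for types, in the smallest case in which it is visible. Section~\ref{sec:laws} sets up the calculus of probability measures on type spaces that replaces realizations and automorphisms. Section~\ref{sec:limit} proves a characterization of fim, Theorem~\ref{thm:char}, which is the exact analog for measures of Definition~\ref{def:gs}. Section~\ref{sec:proof} proves that products of fim measures are fim, and Section~\ref{sec:rest} derives the remaining statements.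

\section{The idea, for types}\label{sec:types}

We shall use two consequences of invariance, here and in Proposition~\ref{prop:types}.
\begin{itemize}
\item[(I1)] Let $p(x)$ and $q(y)$ be $M$-invariant and let $A\supseteq M$ be small. Then $p\otimes q$ is $M$-invariant, and $(a,b)\models(p\otimes q)|_A$ if and only if $b\models q|_A$ and $a\models p|_{Ab}$.
\item[(I2)] Let $(p_\alpha)$ be a small well-ordered family of $M$-invariant global types, and call $(d_\alpha)$ \emph{generic} if $d_\alpha\models p_\alpha|_{Md_{<\alpha}}$ for all $\alpha$. Generic sequences exist, any two have the same type over $M$, a sequence with this type is generic, and subsequences of generic sequences are generic for the subfamily.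
\end{itemize}
Both follow from the fact that an automorphism $\sigma$ over $M$ maps $p|_{MB}$ to $p|_{M\sigma(B)}$ when $p$ is $M$-invariant; for the uniqueness in (I2), apply this inductively to an automorphism that maps $d_{<\alpha}$ to $d'_{<\alpha}$. In particular, $p^{(n)}|_M$ is the type over $M$ of any $n$ increasing terms of a Morley sequence in $p$.

Let $p(x)$ and $q(y)$ be generically stable over $M$ and suppose that $p\otimes q$ is not. After passing to a subsequence, we have a Morley sequence $(\hat a_i,\hat b_i)_{i\ge1}$ in $p\otimes q$ over $M$, a formula $\varphi(x,y;z)$ and a tuple $c$ with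
\[
\models\varphi(\hat a_i,\hat b_i;c)\ \text{ for all } i,\qquad\varphi(x,y;c)\notin p\otimes q .
\]
By (I1), the sequence $\hat b_1,\hat a_1,\hat b_2,\hat a_2,\dots$ is generic for $q,p,q,p,\dots$. Since $\delta_p$ is fim, (F1) and (F2) with $\epsilon=1$, for $\varphi$ with parameter variables $(y,z)$, give an integer $k$ and a formula $\theta(x_1,\dots,x_k)\in p^{(k)}|_M$ such that for all $a_1,\dots,a_k,b,c'$,
\begin{equation}\label{eq:theta}
\models\theta(a_1,\dots,a_k)\wedge\textstyle\bigwedge_{l\le k}\varphi(a_l,b;c')\quad\Longrightarrow\quad\varphi(x,b;c')\in p .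
\end{equation}
It suffices to find $c'\equiv_Mc$, an element $b\models q|_{Mc'}$ and $a_1,\dots,a_k$ satisfying the left side of \eqref{eq:theta}. Indeed, then $\varphi(x,y;c')\in p\otimes q$, hence $\varphi(x,y;c)\in p\otimes q$ by invariance, a contradiction. The difficulty is that \eqref{eq:theta} asks for $k$ elements $a_l$ attached to \emph{one} $b$, whereas the data attach a single $\hat a_i$ to each $\hat b_i$.

\smallskip
\emph{The case $k=1$.} Let $(a,b)$ realize a cluster point of the types $\operatorname{tp}(\hat a_i,\hat b_i/Mc)$. Then $\models\varphi(a,b;c)$ and $a\models p|_M$, so $\models\theta(a)$. Since $(\hat b_i)$ is a Morley sequence in $q$ and $q$ is generically stable, $b\models q|_{Mc}$. We are done. But $k=1$ is rarely available: if $p$ is not realized in $\mathfrak C$, $x$ is a single variable and $\varphi$ is $x=z$, then \eqref{eq:theta} fails for $k=1$ and every $\theta$ (take $c'=a_1\models\theta$), while it holds for $k=2$ with $\theta$ the formula $x_1\ne x_2$.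

\smallskip
\emph{The case $k=2$.} A first attempt is to take one cluster point along the odd $i$, realized by $(a,b)$, and one along the even $i$, realized by $(a',b')$. Both $b$ and $b'$ realize $q|_{Mc}$, so after applying an automorphism over $Mc$ to $(a',b')$ we may assume $b'=b$. Now $\varphi(a,b;c)$ and $\varphi(a',b;c)$ hold with the same $b$. But we know nothing about the type of the pair $(a,a')$; it may be that $a=a'$.

Generic stability of $p$ repairs this. We have $\theta(a,x)\in p$ because $a\models p|_M$. So if in place of $a'$ we have a whole Morley sequence $(a'_j)_{j\ge1}$ in $p$ over $M$, then $\models\theta(a,a'_j)$ for almost all $j$, \emph{however the sequence is related to $a$}. The price is that each $j$ needs its own copy $c_j$ of $c$, and these copies have to be in place before the limits are taken.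

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=0.9cm]
\foreach \i in {1,2,3,4} {
  \node (b\i) at (\i,0) {$b_{\i}$};
  \foreach \j in {1,2,3} { \node (a\i\j) at (\i,\j) {$a_{\i,\j}$}; }
  \node at (\i,3.9) {$\vdots$};
}
\foreach \j in {0,1,2,3} { \node at (5,\j) {$\cdots$}; }
\foreach \n in {b1,a11,b2,a23,b3,a31,b4,a43} { \draw (\n.center) circle (0.38cm); }
\node at (0,-0.9) {color};
\node at (1,-0.9) {$1$}; \node at (2,-0.9) {$2$}; \node at (3,-0.9) {$1$}; \node at (4,-0.9) {$2$};
\end{tikzpicture}
\caption{The array for $k=2$. It is generated column by column from left to right, each column from bottom to top; each $b_i$ realizes $q$ and each $a_{i,j}$ realizes $p$ over $M$ and all earlier entries. The columns are colored $1,2,1,2,\dots$. The circled entries form the branch that uses row $1$ in the columns of color $1$ and row $3$ in the columns of color $2$; it is a Morley sequence in $p\otimes q$.}\label{fig:array}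
\end{figure}

Take an array $b_i,a_{i,j}$ ($i,j\ge1$) that is generic in the order $b_1,a_{1,1},a_{1,2},\dots,b_2,a_{2,1},a_{2,2},\dots$, with $q$ assigned to each $b_i$ and $p$ to each $a_{i,j}$ (Figure~\ref{fig:array}). For $j\ge1$ consider the branch $b_1,a_{1,1},b_2,a_{2,j},b_3,a_{3,1},b_4,a_{4,j},\dots$. By (I2) it is conjugate over $M$ to $\hat b_1,\hat a_1,\hat b_2,\hat a_2,\dots$; let $c_j$ be the image of $c$, and let $\bar c=(c_j)_{j\ge1}$. For all $j$ we have $\varphi(a_{i,1},b_i;c_j)$ for odd $i$ and $\varphi(a_{i,j},b_i;c_j)$ for even $i$. Let $(a,b)$ realize a cluster point of $\operatorname{tp}(a_{i,1},b_i/M\bar c)$ along the odd $i$, and let $((a'_j)_j,b')$ realize a cluster point of $\operatorname{tp}((a_{i,j})_j,b_i/M\bar c)$ along the even $i$. By generic stability of $q$, both $b$ and $b'$ realize $q|_{M\bar c}$, and we may again assume $b'=b$. Then $a\models p|_M$, the sequence $(a'_j)_j$ is a Morley sequence in $p$ by (I2), and $\varphi(a,b;c_j)\wedge\varphi(a'_j,b;c_j)$ holds for every $j$. Choose $j$ with $\models\theta(a,a'_j)$. The elements $a,a'_j,b,c_j$ are as required.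

\smallskip
The identification of $b'$ with $b$ is the step that uses more than $\varphi$: it needs the convergence of $\operatorname{tp}(b_i/M\bar c)$ on all formulas, including those that quantify over $x$. For general $k$ one uses $k$ colors of columns and chooses the $k$ rows one after the other. For measures, realizations of types become probability measures on type spaces, the automorphism that identifies $b'$ with $b$ becomes an amalgamation lemma (Lemma~\ref{lem:amalg}), the formula $\theta$ becomes a continuous function with small integral, and Definition~\ref{def:gs} becomes condition (3) of Theorem~\ref{thm:char}.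

\section{Laws on type spaces}\label{sec:laws}

\subsection{Lifting and amalgamation}

Let $C(Y)$ be the space of continuous real functions on a compact Hausdorff space $Y$, with the supremum norm, and let $P(Y)$ be the set of regular Borel probability measures on $Y$. We write $\lambda(f)=\int f\,d\lambda$. By the Riesz representation theorem, $P(Y)$ is the set of positive linear functionals on $C(Y)$ with $\lambda(1)=1$, and it is compact in the weak-$*$ topology. So every sequence $(\lambda_n)$ in $P(Y)$ has a cluster point $\lambda$, and for $f\in C(Y)$: if $\lambda_n(f)\to\alpha$ then $\lambda(f)=\alpha$, and if $\lambda_n(f)\ge\alpha$ for all large $n$ then $\lambda(f)\ge\alpha$. All measures below are constructed from the following combination of the M.~Riesz extension theorem with the representation theorem.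
\begin{itemize}
\item[(E)] If $V\subseteq C(Y)$ is a linear subspace containing $1$ and $\Phi:V\to\mathbb R$ is linear, with $\Phi(1)=1$ and $\Phi(f)\ge0$ for all $f\ge0$ in $V$, then some $\lambda\in P(Y)$ satisfies $\lambda(f)=\Phi(f)$ for all $f\in V$.
\end{itemize}

An element of $P(S_z(M))$ is called a \emph{law of $z$}; it is a random type over $M$. By the Stone--Weierstrass theorem, the linear span of the indicators $1_\varphi$ of the sets $[\varphi]$, with $\varphi\in\mathcal L(M)$, is dense in $C(S_z(M))$; we refer to this as \emph{density}. The restriction map $S_{zw}(M)\to S_z(M)$ is continuous and surjective, it is closed by compactness, and it is open because the image of $[\varphi(z,w)]$ is $[\exists w\,\varphi(z,w)]$, where only the finitely many variables that occur are quantified. Composition with it embeds $C(S_z(M))$ isometrically in $C(S_{zw}(M))$, and we regard this embedding as an inclusion; its elements are the functions that \emph{depend only on $z$}. We write $f(x,z)$ to display variables, and $f(x_i,z)$ for the same function on a copy $x_i$ of $x$. For a law $\lambda$ of $zw$, the \emph{law of $z$ under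 $\lambda$} is the restriction $\lambda|_z$ of the functional $\lambda$ to $C(S_z(M))$, and we say that $\lambda$ \emph{extends} it.

\begin{lemma}[Fiberwise extrema]\label{lem:max}
Let $g\in C(S_{uv}(M))$. The function $\max_vg$ on $S_u(M)$, whose value at $s$ is the maximum of $g$ over all extensions of $s$, is continuous, and $(\max_vg)(\operatorname{tp}(a/M))=\max_{b\in\mathfrak C^v}g(\operatorname{tp}(ab/M))$. The same holds for $\min_vg$.
\end{lemma}

\begin{proof}
Let $r$ be the restriction map and $G=\max_vg$; the maxima exist because the fibers of $r$ are nonempty and compact. For real $\alpha$, the set $\{G>\alpha\}=r(\{g>\alpha\})$ is open and the set $\{G\ge\alpha\}=r(\{g\ge\alpha\})$ is closed, so $G$ is continuous. By saturation, the extensions of $\operatorname{tp}(a/M)$ are the types $\operatorname{tp}(ab/M)$ with $b\in\mathfrak C^v$. For the minimum, replace $g$ by $-g$.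
\end{proof}

\begin{lemma}[Lifting and unions]\label{lem:lift}
\begin{enumerate}
\item If $r:Y\to X$ is a continuous surjection of compact Hausdorff spaces and $\lambda\in P(X)$, then there is $\tilde\lambda\in P(Y)$ with $\tilde\lambda(g\circ r)=\lambda(g)$ for all $g\in C(X)$.
\item If $w_1\subseteq w_2\subseteq\cdots$ are tuples with union $w$, and $\lambda_n$ is a law of $w_n$ such that $\lambda_{n+1}$ extends $\lambda_n$ for all $n$, then there is a law of $w$ extending all $\lambda_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply (E) to $g\circ r\mapsto\lambda(g)$ on $V=C(X)\circ r$, respectively to the union of the $\lambda_n$ on $V=\bigcup_nC(S_{w_n}(M))$. These functionals are well defined and positive because the maps in question are surjective.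
\end{proof}

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $\kappa_1$ be a law of $uv$ and $\kappa_2$ a law of $uw$, with the same law $\kappa_0$ of $u$. Then some law of $uvw$ extends both.
\end{lemma}

\begin{proof}
First, two types $t_1\in S_{uv}(M)$ and $t_2\in S_{uw}(M)$ with the same restriction to $u$ have a common extension: realize them by $ab$ and $a'c$, and apply to $a'c$ an automorphism over $M$ that maps $a'$ to $a$.

Let $g\in C(S_{uv}(M))$ and $h\in C(S_{uw}(M))$ satisfy $g+h\ge0$ on $S_{uvw}(M)$. We claim that $\kappa_1(g)+\kappa_2(h)\ge0$. Let $G=\min_vg$ and $H=\min_wh$, which lie in $C(S_u(M))$ by Lemma~\ref{lem:max}. Given $s\in S_u(M)$, let $t_1,t_2$ be extensions of $s$ at which the two minima are attained, and let $t$ be a common extension. Then $G(s)+H(s)=(g+h)(t)\ge0$. Since $g\ge G$ and $h\ge H$,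
\[\kappa_1(g)+\kappa_2(h)\ge\kappa_1(G)+\kappa_2(H)=\kappa_0(G+H)\ge0 .\]
If $g+h=0$, the claim applied to $(g,h)$ and to $(-g,-h)$ gives $\kappa_1(g)+\kappa_2(h)=0$. Hence $\Phi(g+h)=\kappa_1(g)+\kappa_2(h)$ is a well-defined positive functional on $V=C(S_{uv}(M))+C(S_{uw}(M))$ with $\Phi(1)=1$, and (E) applies.
\end{proof}

The lemma gives no information about the joint law of $v$ and $w$, just as the automorphism in Section~\ref{sec:types} gave none about the pair $(a,a')$.

\subsection{Integrating out a variable}

An $M$-invariant measure $\mu_x$ is \emph{definable over $M$} if all maps $\operatorname{tp}(b/M)\mapsto\mu(\varphi(x;b))$, $\varphi\in\mathcal L$, are continuous. The same then holds for $\mathcal L(M)$-formulas $\varphi(x;z,m)$, because $\operatorname{tp}(b/M)\mapsto\operatorname{tp}(bm/M)$ is continuous. Definable measures are Borel-definable.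

\begin{lemma}\label{lem:definable}
If $\mu$ is fim over $M$, then $\mu$ is definable over $M$.
\end{lemma}

\begin{proof}
Fix $\varphi(x';y)$ and $\epsilon>0$. For large $n\ge n_\epsilon$ we have $\mu^{(n)}(\theta_n)>0$, so the $\mathcal L(M)$-formula $\theta_n$ is consistent and is realized by some $a$ in $M$. The function $\operatorname{tp}(b/M)\mapsto\mathrm{Av}(a)(\varphi(x';b))$ is the average of the indicators of the clopen sets $[\varphi(a_i;y)]$, and by (F1) it is uniformly within $\epsilon$ of $\operatorname{tp}(b/M)\mapsto\mu(\varphi(x';b))$. A uniform limit of continuous functions is continuous.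
\end{proof}

Definability allows us to work with continuous functions only. Let $\mu_x$ be definable over $M$. For $b\in\mathfrak C^z$, the map $S_x(\mathfrak C)\to S_{xz}(M)$, $t\mapsto t_b=\{\varphi(x,z):\varphi(x,b)\in t\}$, is continuous. For $f\in C(S_{xz}(M))$ define $f^\mu$ on $S_z(M)$ by
\[
f^\mu(\operatorname{tp}(b/M))=\int_{S_x(\mathfrak C)}f(t_b)\,d\mu(t).
\]

\begin{lemma}\label{lem:op}
Let $\mu_x$ and $\nu_y$ be definable over $M$.
\begin{enumerate}
\item The map $f\mapsto f^\mu$ is a well-defined positive linear operator $C(S_{xz}(M))\to C(S_z(M))$ with $\|f^\mu\|\le\|f\|$, and $(1_\varphi)^\mu(\operatorname{tp}(b/M))=\mu(\varphi(x;b))$. So these operators, for all $z$, determine $\mu$; for empty $z$, $f^\mu$ is the number $\mu|_M(f)$.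
\item If $g\in C(S_z(M))$, then $(gf)^\mu=g\,f^\mu$ and $g^\mu=g$.
\item If $f$ depends only on $x'\subseteq x$ and $z'\subseteq z$, then $\mu|_{x'}$ is definable over $M$, and $f^\mu$ depends only on $z'$ and equals $f^{\mu|_{x'}}$ computed in $C(S_{x'z'}(M))$.
\item The product $\mu_x\otimes\nu_y$ is definable over $M$, and $f^{\mu\otimes\nu}=(f^\mu)^\nu$ for $f\in C(S_{xyz}(M))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For fixed $b$ the integral is linear and positive in $f$ and bounded by $\|f\|$. For $f=1_\varphi$ it equals $\mu(\varphi(x;b))$, which depends only on $\operatorname{tp}(b/M)$, and continuously. Both properties pass to linear combinations and uniform limits, so they hold for all $f$ by density.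

(2) The function $t\mapsto g(t_b)$ is the constant $g(\operatorname{tp}(b/M))$.

(3) Definability of $\mu|_{x'}$ involves fewer formulas than that of $\mu$. For $f=1_\varphi$ with $\varphi(x',z')$, both functions take the value $\mu(\varphi(x';b'))$. Conclude by density in $C(S_{x'z'}(M))$.

(4) Let $f=1_\varphi$ with $\varphi(x,y,z)\in\mathcal L(M)$, let $c\in\mathfrak C^z$ and $N\supseteq Mc$. For $b\models q\in S_y(N)$ we have $F_\mu^\varphi(q)=f^\mu(\operatorname{tp}(bc/M))$, a continuous function of $q$, and $F_\mu^\varphi(t|_N)=f^\mu(t_c)$ for $t\in S_y(\mathfrak C)$. Hence $(\mu\otimes\nu)(\varphi(x,y;c))=\int f^\mu(t_c)\,d\nu(t)=(f^\mu)^\nu(\operatorname{tp}(c/M))$. The right side is a continuous function of $\operatorname{tp}(c/M)$, so $\mu\otimes\nu$ is definable over $M$. The identity extends to all $f$ by density.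
\end{proof}

For a law $\lambda$ of $z$ we define the law $\mu\otimes\lambda$ of $xz$ by $(\mu\otimes\lambda)(f)=\lambda(f^\mu)$: the random parameter $z$ is drawn first, and $x$ is then drawn independently from $\mu$. For a global measure $\rho_v$ and $f\in C(S_v(M))$ we abbreviate $\rho|_M(f)$ by $\rho(f)$.

\subsection{Ordered products}

By parts (1) and (4) of Lemma~\ref{lem:op}, the Morley product of definable measures is associative: the operators of $(\alpha\otimes\beta)\otimes\gamma$ and $\alpha\otimes(\beta\otimes\gamma)$ are both $f\mapsto((f^\alpha)^\beta)^\gamma$. Let $I$ be a small linear order and let $\rho_i\in\mathfrak M_{v_i}(\mathfrak C)$, $i\in I$, be definable over $M$, in disjoint tuples. For $J\subseteq I$ let $v_J=(v_i)_{i\in J}$, and for finite $J=\{i_1<\dots<i_r\}$ let $\rho_J=\rho_{i_r}\otimes\cdots\otimes\rho_{i_1}$, so that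
\begin{equation}\label{eq:iterated}
f^{\rho_J}=(\cdots(f^{\rho_{i_r}})^{\rho_{i_{r-1}}}\cdots)^{\rho_{i_1}} .
\end{equation}

\begin{lemma}\label{lem:product}
There is a unique global measure $\rho_I$ in $v_I$ whose marginal on $v_J$ is $\rho_J$ for every finite $J\subseteq I$. It is definable over $M$, and for every $I'\subseteq I$ its marginal on $v_{I'}$ is $\rho_{I'}$, for the induced order.
\end{lemma}

\begin{proof}
Let $J\subseteq J'$ be finite and let $f$ depend only on $v_J$ and $z$. Compute $f^{\rho_{J'}}$ by \eqref{eq:iterated}. By Lemma~\ref{lem:op}(3), no intermediate function depends on a tuple $v_j$ with $j\in J'\setminus J$, so the steps for such $j$ do nothing by Lemma~\ref{lem:op}(2), and the other steps are those of $f^{\rho_J}$. Thus $\rho_J$ is the marginal of $\rho_{J'}$. Every formula involves finitely many $v_i$, so we must and may put $\rho_I(\varphi)=\rho_J(\varphi)$ for any finite $J$ that is large enough. Finite additivity and definability concern finitely many formulas at a time, and the last statement follows from uniqueness.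
\end{proof}

We call $\rho_I$ the \emph{ordered product} of the family. Let $\mu^{(\omega)}$ be the ordered product of $\mu_{x_1},\mu_{x_2},\dots$; its marginal on $(x_1,\dots,x_n)$ is $\mu^{(n)}$. A sequence of copies of $x$ \emph{has law $\mu^{(\omega)}$} under $\lambda$ if its law under $\lambda$ is $\mu^{(\omega)}|_M$ after renaming, and likewise for $\mu^{(n)}$. Two consequences are used repeatedly.
\begin{itemize}
\item[(P1)] If $(x_i)_{i\ge1}$ has law $\mu^{(\omega)}$, then so does every infinite subsequence, and $(x_{i_1},\dots,x_{i_n})$ has law $\mu^{(n)}$ for $i_1<\dots<i_n$ (Lemma~\ref{lem:product}).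
\item[(P2)] The ordered product of $\nu_{y_1},\mu_{x_1},\nu_{y_2},\mu_{x_2},\dots$ is $(\mu_x\otimes\nu_y)^{(\omega)}$ (associativity).
\end{itemize}

\section{Fim as a limit property}\label{sec:limit}

Let $\mu_x$ be definable over $M$. The quantity bounded in (F1) makes sense for every $g\in C(S_{xz}(M))$: define the \emph{discrepancy}
\[
\Delta_n^\mu g\,(x_1,\dots,x_n)=\max_z\Big|\frac1n\sum_{i=1}^ng(x_i,z)-g^\mu(z)\Big| .
\]
By Lemma~\ref{lem:max} it is a continuous function on $S_{x_1\dots x_n}(M)$, and
\begin{equation}\label{eq:delta}
\Delta^\mu_n1_\varphi\,(\operatorname{tp}(a/M))=\sup_{b\in\mathfrak C^z}\big|\mathrm{Av}(a)(\varphi(x;b))-\mu(\varphi(x;b))\big| .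
\end{equation}
If $\varphi$ involves only $x'\subseteq x$, the right side depends only on the type over $M$ of the subtuples $a_1',\dots,a_n'$, by homogeneity and invariance. From
\[
\Delta_n^\mu(g+h)\le\Delta_n^\mu g+\Delta_n^\mu h,\qquad\Delta_n^\mu(\alpha g)=|\alpha|\,\Delta_n^\mu g,\qquad\Delta_n^\mu g\le2\|g\|
\]
we see that the functions $g$ with $\lim_n\mu^{(n)}(\Delta^\mu_ng)=0$ form a closed linear subspace of $C(S_{xz}(M))$. By density, condition (2) below needs to be checked only for indicators.

\begin{theorem}\label{thm:char}
For $\mu\in\mathfrak M_x(\mathfrak C)$ the following are equivalent.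
\begin{enumerate}
\item $\mu$ is fim over $M$.
\item $\mu$ is definable over $M$, and $\lim_n\mu^{(n)}(\Delta_n^\mu g)=0$ for every $z$ and every $g\in C(S_{xz}(M))$.
\item $\mu$ is definable over $M$ and has the \emph{limit property}: for every $z$, every law $\lambda$ of $((x_i)_{i\ge1},z)$ under which $(x_i)_{i\ge1}$ has law $\mu^{(\omega)}$, and every $g\in C(S_{xz}(M))$,
\[\lim_i\lambda(g(x_i,z))=\lambda(g^\mu(z)).\]
\end{enumerate}
\end{theorem}

In (3), the parameter $z$ may be correlated with the random Morley sequence $(x_i)$ in an arbitrary way; this is the adversary of Definition~\ref{def:fim}. The conclusion says that the law of $(x_i,z)$ converges to $\mu\otimes(\lambda|_z)$, so that late terms of the sequence are almost independent of $z$. Condition (2) is finite and uniform, while (3) is infinite and stable under limits and amalgamation; the proof of Theorem~\ref{thm:main} uses both.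

\begin{proof}
We write $\Delta_n$ for $\Delta_n^\mu$.

(1)$\Rightarrow$(2). Definability is Lemma~\ref{lem:definable}. Let $\varphi(x';z,m)$ be an $\mathcal L(M)$-formula obtained from the $\mathcal L$-formula $\psi=\varphi(x';z,w)$, with $x'$ finite, and let $\theta_n$ be as in Definition~\ref{def:fim} for $\psi$. By \eqref{eq:delta}, $\Delta_n1_\varphi\le\Delta_n1_\psi\le1$, since the first supremum runs over fewer parameters. For $\epsilon>0$ and $n\ge n_\epsilon$, (F1) gives $\Delta_n1_\psi\le\epsilon+1_{\neg\theta_n}$. By (F2), $\limsup_n\mu^{(n)}(\Delta_n1_\varphi)\le\epsilon$.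

(2)$\Rightarrow$(1). Let $\varphi(x';y)\in\mathcal L$ with $x'$ finite, and regard $D_n=\Delta_n1_\varphi$ as a function on $S_{x_1'\dots x_n'}(M)$. Let $\alpha_n=\mu^{(n)}(D_n)\to0$ and $\delta_n=\sqrt{\alpha_n}+1/n>0$. The compact set $\{D_n\le\delta_n\}$ is covered by finitely many clopen subsets of the open set $\{D_n<2\delta_n\}$; their union is $[\theta_n]$ for an $\mathcal L(M)$-formula $\theta_n(x_1',\dots,x_n')$. Then (F1) holds by \eqref{eq:delta} because $2\delta_n\to0$. Moreover $1_{\neg\theta_n}\le D_n/\delta_n$, so $\mu^{(n)}(\neg\theta_n)\le\alpha_n/\delta_n\le\sqrt{\alpha_n}\to0$, which is (F2).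

(2)$\Rightarrow$(3). If the limit property fails for $\lambda$ and $g$, then, after replacing $g$ by $-g$ if necessary, there are $\epsilon>0$ and an infinite set $I$ with $\lambda(g(x_i,z)-g^\mu(z))\ge\epsilon$ for $i\in I$. For $i_1<\dots<i_n$ in $I$, (P1) gives
\[
\epsilon\le\lambda\Big(\frac1n\sum_{s=1}^ng(x_{i_s},z)-g^\mu(z)\Big)\le\lambda\big(\Delta_ng\,(x_{i_1},\dots,x_{i_n})\big)=\mu^{(n)}(\Delta_ng),
\]
and the right side tends to $0$, a contradiction.

(3)$\Rightarrow$(2). By scaling we may assume $\|g\|\le1/2$. Put $h(x,z)=g(x,z)-g^\mu(z)$, so that $|h|\le1$ and $h^\mu=0$ by Lemma~\ref{lem:op}(2), and put $H_n=\frac1n\sum_{i\le n}h(x_i,z)$, so that $\Delta_ng=\max_z|H_n|$. Suppose that $\mu^{(n)}(\Delta_ng)\ge\epsilon>0$ for infinitely many $n$, and fix such an $n$.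

We first let the adversary play optimally. The closed set $Y=\{|H_n|=\Delta_ng\}\subseteq S_{x_1\dots x_nz}(M)$ maps onto $S_{x_1\dots x_n}(M)$, because the maximum is attained in each fiber. Lemma~\ref{lem:lift}(1) lifts $\mu^{(n)}|_M$ to some $\tilde\lambda_n\in P(Y)$. Then $\lambda_n(f)=\tilde\lambda_n(f|_Y)$ is a law of $(x_1,\dots,x_n,z)$ under which $(x_1,\dots,x_n)$ has law $\mu^{(n)}$, and $\lambda_n(|H_n|)=\mu^{(n)}(\Delta_ng)\ge\epsilon$.

The absolute value is an obstacle: $H_n$ changes sign, so the numbers $\lambda_n(h(x_i,z))$ may all vanish. Squaring turns the lower bound into one on correlations, and one of the two sample points in a correlation can be treated as part of the parameter. Let $\gamma_{ij}=\lambda_n(h(x_i,z)h(x_j,z))\le1$. By the Cauchy--Schwarz inequality,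
\[
\epsilon^2\le\lambda_n(H_n^2)=\frac1n\sum_{i}\Big(\frac1n\sum_j\gamma_{ij}\Big),
\]
so there is $i$ with $\frac1n\sum_j\gamma_{ij}\ge\epsilon^2$. Let $J=\{j\ne i:\gamma_{ij}\ge\epsilon^2/2\}$. Bounding $\gamma_{ij}$ by $1$ for $j\in J\cup\{i\}$ and by $\epsilon^2/2$ otherwise, we get $\epsilon^2\le(|J|+1)/n+\epsilon^2/2$, that is, $|J|\ge n\epsilon^2/2-1$.

Given $r\ge1$, take $n$ as above with $n\epsilon^2/2-1\ge r$, and take $j_1<\dots<j_r$ in $J$. Renaming $x_{j_s}$ as $x_s$ and $x_i$ as a new copy $w$ of $x$, we obtain a law of $(x_1,\dots,x_r,w,z)$ under which $(x_1,\dots,x_r)$ has law $\mu^{(r)}$, by Lemma~\ref{lem:product}, and $h(w,z)h(x_s,z)$ has integral at least $\epsilon^2/2$ for each $s\le r$. Extend it by Lemma~\ref{lem:lift}(1) to a law $\kappa_r$ of $((x_s)_{s\ge1},w,z)$, and let $\kappa$ be a cluster point of $(\kappa_r)$. For each $r_0$, the tuple $(x_1,\dots,x_{r_0})$ has law $\mu^{(r_0)}$ under $\kappa_r$ for all $r\ge r_0$, hence under $\kappa$. By density, $(x_s)_{s\ge1}$ has law $\mu^{(\omega)}$ under $\kappa$. Also $\kappa(h(w,z)h(x_s,z))\ge\epsilon^2/2$ for all $s$. But the function $g'(x,w,z)=h(w,z)h(x,z)$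 has $(g')^\mu=h(w,z)\,h^\mu(z)=0$ by parts (2) and (3) of Lemma~\ref{lem:op}, so the limit property with parameter $(w,z)$ gives $\kappa(g'(x_s,w,z))\to0$, a contradiction.
\end{proof}

For Dirac measures the theorem yields the dictionary between types and measures.

\begin{proposition}\label{prop:types}
Let $p(x)$ be an $M$-invariant global type.
\begin{enumerate}
\item If $\delta_p$ is Borel-definable over $M$, then $\delta_p\otimes\delta_q=\delta_{p\otimes q}$ for every global type $q(y)$, and $(\delta_p)^{(n)}=\delta_{p^{(n)}}$ for all $n$.
\item $p$ is generically stable over $M$ if and only if $\delta_p$ is fim over $M$.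
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The measure $\delta_q|_N$ is the point mass at $q|_N$, so $(\delta_p\otimes\delta_q)(\varphi(x,y;c))=\delta_p(\varphi(x,b;c))$ for $b\models q|_N$. This is $1$ if $\varphi(x,y;c)\in p\otimes q$ and $0$ otherwise. The second statement follows by induction.

(2) Let $\delta_p$ be fim, let $(a_i)$ be a Morley sequence in $p$ over $M$, and let $\varphi(x;b)$ be a formula. Under the point mass $\lambda$ at $\operatorname{tp}((a_i)_i,b/M)$, the sequence $(x_i)$ has law $(\delta_p)^{(\omega)}$ by (1) and (I2). The limit property for $g=1_\varphi$ says that the truth value of $\varphi(a_i;b)$ converges to $\delta_p(\varphi(x;b))$.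

Conversely, let $p$ be generically stable and let $\varphi(x;z)\in\mathcal L(M)$. Let $\Sigma$ be the type over $M$ of a generic sequence $x_1,x_2,\dots,x'_1,x_2',\dots$ of length $\omega+\omega$ for $p$. The set $\Sigma\cup\{\varphi(x_i;z),\neg\varphi(x_i';z):i\ge1\}$ is inconsistent: in a realization, both halves are Morley sequences in $p$ over $M$ by (I2), so both $\varphi(x;b)$ and $\neg\varphi(x;b)$ would lie in $p$. By compactness, for some $N$ the part of this set that involves only indices $i\le N$ is inconsistent. It follows that if $(a_1,\dots,a_N)\models p^{(N)}|_M$ and $\models\varphi(a_i;b)$ for all $i\le N$, then $\varphi(x;b)\in p$; otherwise elements $a_i'\models p|_{Mba_1\dots a_Na'_{<i}}$, $i\le N$, would complete a realization of that part. Take $N$ that works for $\varphi$ and $\neg\varphi$. Then for all $n$, all $a\models p^{(n)}|_M$ and all $b$, fewer than $N$ of the $a_i$ give $\varphi(a_i;b)$ a truth value different from $\delta_p(\varphi(x;b))$.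

For $n=2N-1$ this shows that $\varphi(x;b)\in p$ if and only if there is $a\models p^{(n)}|_M$ with $\models\varphi(a_i;b)$ for at least $N$ indices $i$. So $\{\operatorname{tp}(b/M):\varphi(x;b)\in p\}$ is the image of a closed set under a restriction map, hence closed, and so is its complement, by the same argument for $\neg\varphi$. Thus $\delta_p$ is definable over $M$. For general $n$, (1) and \eqref{eq:delta} give $(\delta_p)^{(n)}(\Delta_n1_\varphi)\le(N-1)/n$. So condition (2) of Theorem~\ref{thm:char} holds.
\end{proof}

\section{Products of fim measures are fim}\label{sec:proof}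

Let $\mu_x$ and $\nu_y$ be fim over $M$ and let $\pi=\mu_x\otimes\nu_y$. By Lemmas~\ref{lem:definable} and~\ref{lem:op}(4), the measures $\mu,\nu,\pi$ are definable over $M$ and $f^\pi=(f^\mu)^\nu$.

The direct approach controls the wrong average. For $f\in C(S_{xyz}(M))$, adding and subtracting $\frac1m\sum_tf^\mu(y_t,z)$ gives
\[
\Big|\frac1{nm}\sum_{s\le n,\,t\le m}f(x_s,y_t,z)-f^\pi(z)\Big|\le\Delta^\mu_nf\,(x_1,\dots,x_n)+\Delta^\nu_m(f^\mu)\,(y_1,\dots,y_m),
\]
where the first discrepancy has parameter variables $(y,z)$. So $\pi$ is uniformly approximated by averages over a full grid. But a sample of $\pi$ is a diagonal $(x_i,y_i)_i$. The proof turns a bad diagonal into a bad configuration with many $x$'s over one $y$, to which the inequality for $\mu$ applies.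

\begin{proof}[Proof of the implication from right to left in Theorem~\ref{thm:main}]
By Theorem~\ref{thm:char} it suffices to prove the limit property for $\pi$. Suppose that it fails for a law $\lambda$ of $((x_i,y_i)_{i\ge1},z)$, under which $(x_i,y_i)_{i\ge1}$ has law $\pi^{(\omega)}$, and a function $g\in C(S_{xyz}(M))$. Let $f=\pm(g-g^\pi)$, with the sign chosen so that $\lambda(f(x_i,y_i,z))\ge\epsilon$ for some $\epsilon>0$ and infinitely many $i$. By (P1) we may pass to a subsequence, and by Lemma~\ref{lem:op}(2) we have
\begin{equation}\label{eq:bad}
f^\pi=0,\qquad\lambda(f(x_i,y_i,z))\ge\epsilon\ \text{ for all } i\ge1 .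
\end{equation}

\smallskip
\emph{Step 1: the target.} By Theorem~\ref{thm:char}(2) for $\mu$, with parameter variables $(y,z)$, there is $k\ge1$ such that $F=\Delta^\mu_kf\in C(S_{x_1\dots x_k}(M))$ satisfies $\mu^{(k)}(F)<\epsilon/2$. By the definition of $F$,
\begin{equation}\label{eq:pointwise}
\frac1k\sum_{l=1}^kf(x_l,y,z)\le f^\mu(y,z)+F(x_1,\dots,x_k)\quad\text{on } S_{x_1\dots x_kyz}(M).
\end{equation}
This inequality replaces \eqref{eq:theta}. We shall construct a law under which, for suitable copies of the variables, each $f(x_l,y,z)$ has integral at least $\epsilon$, the function $f^\mu(y,z)$ has integral $0$, and $F(x_1,\dots,x_k)$ has integral less than $\epsilon$. This contradicts \eqref{eq:pointwise}.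

\smallskip
\emph{Step 2: the array.} The $k$ variables $x_l$ will come from $k$ separate limits that are glued afterward, so their joint law will be out of control. To compensate we prepare infinitely many candidates for each $x_l$, and one copy of $z$ for each choice of candidates. Take copies $y_i$ of $y$ and $x_{i,j}$ of $x$ ($i,j\ge1$), ordered as
\[
y_1,x_{1,1},x_{1,2},\dots,\ y_2,x_{2,1},x_{2,2},\dots,\ \dots
\]
as in Figure~\ref{fig:array}, and let $\Lambda_0$ be the restriction to $M$ of the ordered product with $\nu$ assigned to each $y_i$ and $\mu$ to each $x_{i,j}$. The \emph{color} of the column $i$ is the number $l(i)\in\{1,\dots,k\}$ with $l(i)\equiv i\pmod k$, and $I_l$ is the infinite set of columns of color $l$. Let $H$ be the countable set of $k$-tuples $\eta=(\eta_1,\dots,\eta_k)$ of positive integers. The \emph{branch} of $\eta\in H$ is the sequence $(x_{i,\eta_{l(i)}},y_i)_{i\ge1}$, which uses row $\eta_l$ in the columns of color $l$. By Lemma~\ref{lem:product} and (P2), it has law $\pi^{(\omega)}$ under $\Lambda_0$.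

For $\eta\in H$ let $z_\eta$ be a new copy of $z$, and let $\lambda_\eta$ be the law of the branch of $\eta$ together with $z_\eta$ that is obtained from $\lambda$ by renaming $x_i$ as $x_{i,\eta_{l(i)}}$ and $z$ as $z_\eta$. It agrees with $\Lambda_0$ on the branch. Enumerate $H$ as $\eta^1,\eta^2,\dots$. Given a law $\Lambda_{n-1}$ of the array and $z_{\eta^1},\dots,z_{\eta^{n-1}}$ that extends $\Lambda_0$, let $\Lambda_n$ be an amalgam of $\Lambda_{n-1}$ and $\lambda_{\eta^n}$ over the branch of $\eta^n$, by Lemma~\ref{lem:amalg}. By Lemma~\ref{lem:lift}(2) there is a law $\Lambda$ of the array and $\bar z=(z_\eta)_{\eta\in H}$ extending all $\Lambda_n$, hence $\Lambda_0$ and all $\lambda_\eta$. By \eqref{eq:bad},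
\begin{equation}\label{eq:array}
\Lambda\big(f(x_{i,\eta_{l(i)}},y_i,z_\eta)\big)\ge\epsilon\qquad(i\ge1,\ \eta\in H).
\end{equation}

\smallskip
\emph{Step 3: one limit column for each color.} Fix $l\in\{1,\dots,k\}$ and take new copies $x^l_j$ ($j\ge1$) of $x$. For $i\in I_l$, the law of $(y_i,(x_{i,j})_{j\ge1},\bar z)$ under $\Lambda$ becomes, after renaming, a law $\tau^l_i$ of $(y,(x^l_j)_{j\ge1},\bar z)$. Let $\tau^l$ be a cluster point of the sequence $(\tau^l_i)_{i\in I_l}$. Then:
\begin{itemize}
\item[(i)] The law of $(y,\bar z)$ under $\tau^l$ is $\nu\otimes(\Lambda|_{\bar z})$. Indeed, $(y_i)_{i\in I_l}$ has law $\nu^{(\omega)}$ under $\Lambda$ by Lemma~\ref{lem:product}, so the limit property for $\nu$ with parameter $\bar z$ gives $\tau^l_i(h)=\Lambda(h(y_i,\bar z))\to\Lambda(h^\nu(\bar z))$ along $I_l$, for every $h\in C(S_{y\bar z}(M))$.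
\item[(ii)] The sequence $(x^l_j)_{j\ge1}$ has law $\mu^{(\omega)}$ under $\tau^l$, because it has this law under each $\tau^l_i$ by Lemma~\ref{lem:product}.
\item[(iii)] $\tau^l(f(x^l_{\eta_l},y,z_\eta))\ge\epsilon$ for all $\eta\in H$, by \eqref{eq:array}.
\end{itemize}

\smallskip
\emph{Step 4: gluing the colors.} The law in (i) does not depend on $l$. Applying Lemma~\ref{lem:amalg} $k-1$ times over $(y,\bar z)$, we obtain a law $\tau$ of $(y,\bar z,(x^l_j)_{l\le k,\,j\ge1})$ that extends $\tau^1,\dots,\tau^k$. All candidates now sit over the same $y$, and (i)--(iii) hold for $\tau$.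

\smallskip
\emph{Step 5: choosing the rows.} We know that $F$ has small integral for the law $\mu^{(k)}$, and we must choose $j_1,\dots,j_k$ so that $(x^1_{j_1},\dots,x^k_{j_k})$ imitates this law on the single function $F$. Let $F_k=F$, and for $l=k,\dots,1$ let $F_{l-1}=(F_l)^\mu\in C(S_{x_1\dots x_{l-1}}(M))$, where $x_l$ is integrated out. By \eqref{eq:iterated}, $F_0$ is the constant $\mu^{(k)}(F)<\epsilon/2$. Suppose that $1\le l\le k$ and that $j_1,\dots,j_{l-1}$ have been chosen. Apply the limit property for $\mu$ to the law under $\tau$ of the sequence $(x^l_j)_{j\ge1}$, which qualifies by (ii), and the parameter $(x^1_{j_1},\dots,x^{l-1}_{j_{l-1}})$, with the function $F_l$: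
\[
\lim_j\tau\big(F_l(x^1_{j_1},\dots,x^{l-1}_{j_{l-1}},x^l_j)\big)=\tau\big(F_{l-1}(x^1_{j_1},\dots,x^{l-1}_{j_{l-1}})\big).
\]
Choose $j_l$ for which the term on the left exceeds the right side by less than $\epsilon/(2k)$. Adding these $k$ inequalities gives
\begin{equation}\label{eq:rows}
\tau\big(F(x^1_{j_1},\dots,x^k_{j_k})\big)<F_0+k\cdot\frac{\epsilon}{2k}<\epsilon .
\end{equation}

\smallskip
\emph{Step 6: the contradiction.} Let $\eta=(j_1,\dots,j_k)\in H$. By (i), Lemma~\ref{lem:op}(3) and \eqref{eq:bad},
\[
\tau(f^\mu(y,z_\eta))=\Lambda\big((f^\mu)^\nu(z_\eta)\big)=\Lambda(f^\pi(z_\eta))=0 .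
\]
Integrating \eqref{eq:pointwise} at $(x^1_{j_1},\dots,x^k_{j_k},y,z_\eta)$ and using (iii) and \eqref{eq:rows}, we get
\[
\epsilon\le\tau\Big(\frac1k\sum_{l=1}^kf(x^l_{j_l},y,z_\eta)\Big)\le0+\tau\big(F(x^1_{j_1},\dots,x^k_{j_k})\big)<\epsilon ,
\]
which is absurd. Hence $\pi$ has the limit property and is fim over $M$.
\end{proof}

\begin{remark}\label{rem:hyp}
The two hypotheses enter differently. Beyond definability, the hypothesis on $\nu$ is used only in (i), through the limit property, but there for all continuous functions of $(y,\bar z)$: this is what makes the $k$ limit columns agree on $(y,\bar z)$, and without it Step~4 is impossible. The hypothesis on $\mu$ is used twice: in the uniform form in Step~1, which fixes the finite number $k$ of colors, and in the limit form in Step~5, for functions unrelated to $y$ and $z$, which makes up for the lack of control in Step~4. The copy $z_\eta$ is selected only at the end, and this is harmless because (i) holds for all copies at once.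
\end{remark}

\section{Marginals, powers and infinite products}\label{sec:rest}

Definition~\ref{def:fim} concerns finitely many variables at a time. The following lemma makes this precise; it gives both the converse in Theorem~\ref{thm:main} and the passage to infinite products.

\begin{lemma}\label{lem:marginal}
Let $\rho_v$ be definable over $M$, let $w\subseteq v$, let $w'\subseteq w$ be finite and let $\varphi(w';u)\in\mathcal L$. A sequence $\theta_n(w'_1,\dots,w_n')$ of $\mathcal L(M)$-formulas satisfies \emph{(F1)} and \emph{(F2)} for $\rho$ and $\varphi$ if and only if it does so for $\rho|_w$ and $\varphi$. Consequently: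
\begin{enumerate}
\item every marginal of a measure that is fim over $M$ is fim over $M$;
\item if every finite subtuple of $v$ lies in some $w\subseteq v$ with $\rho|_w$ fim over $M$, then $\rho$ is fim over $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
The measure $\rho|_w$ is definable over $M$ by Lemma~\ref{lem:op}(3). Condition (F1) is the same for both measures, because $\rho(\varphi(w';b))=\rho|_w(\varphi(w';b))$. For (F2), compute $\rho^{(n)}(\theta_n)$ by \eqref{eq:iterated}, integrating out $v_n,\dots,v_1$ in turn. By Lemma~\ref{lem:op}(3), each intermediate function depends only on the remaining tuples $w_i$, and each step coincides with the corresponding step for $\rho|_w$. So $\rho^{(n)}(\theta_n)=(\rho|_w)^{(n)}(\theta_n)$. Statements (1) and (2) follow, where (1) uses Lemma~\ref{lem:definable}.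
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $\pi=\mu_x\otimes\nu_y$ be fim over $M$. For a formula $\varphi(x;c)$ the function $F^\varphi_\mu$ is the constant $\mu(\varphi(x;c))$, and for a formula $\varphi(y;c)$ it is the indicator of $[\varphi(y;c)]$. Hence $\pi|_x=\mu$ and $\pi|_y=\nu$, and both are fim over $M$ by Lemma~\ref{lem:marginal}(1).
\end{proof}

So neither hypothesis in Section~\ref{sec:proof} can be weakened. For instance, no Morley product with the definable measure $\delta_p$ of Example~\ref{ex:basic}(2) as a factor is fim.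

\begin{proof}[Proof of Corollary~\ref{cor:answers}]
Let $\mu$ be fim over $M$. Then $\mu^{(1)}$ is fim, and if $\mu^{(n)}$ is fim, then so is $\mu^{(n+1)}=\mu_{x_{n+1}}\otimes\mu^{(n)}$ by Theorem~\ref{thm:main}. Let $p$ be generically stable over $M$. Then $\delta_p$ is fim by Proposition~\ref{prop:types}(2), so $\delta_{p^{(n)}}=(\delta_p)^{(n)}$ is fim, and the type $p^{(n)}$, which is $M$-invariant by (I1), is generically stable by Proposition~\ref{prop:types}(2) again.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
The $\rho_i$ are definable over $M$, and the measure in question is the ordered product $\rho_I$ of Lemma~\ref{lem:product}, which is definable over $M$. Every finite subtuple of $v_I$ lies in $v_J$ for a finite $J\subseteq I$, and the marginal $\rho_J$ is fim over $M$ by Theorem~\ref{thm:main} and induction on $|J|$. Lemma~\ref{lem:marginal}(2) shows that $\rho_I$ is fim over $M$.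

Let $p$ and $q$ be generically stable over $M$. By Proposition~\ref{prop:types}, $\delta_p$ and $\delta_q$ are fim, $\delta_{p\otimes q}=\delta_p\otimes\delta_q$, and $\delta_{p^{(\omega)}}=(\delta_p)^{(\omega)}$, since both measures have marginal $\delta_{p^{(n)}}$ on $(x_1,\dots,x_n)$ for every $n$. These measures are fim by what we have just proved, so $p\otimes q$ and $p^{(\omega)}$ are generically stable over $M$ by Proposition~\ref{prop:types}(2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{GHK}
Kyle Gannon, Daniel Max Hoffmann, Krzysztof Krupi\'nski,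
\emph{Convolution semigroups for automorphism dynamics},
arXiv:2507.23503 (2025).

\end{thebibliography}
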